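# Points and lines of a projective space in the fibres: Markov quasi-similar rank-one automorphisms that are not isomorphic

## 1. Discrete spectrum: quasi-similar systems are isomorphic

Throughout, $T_i$ is an ergodic automorphism of a standard probability Borel space $(X_i,\mathcal B_i,\mu_i)$, and $U_{T_i}f=f\circ T_i$ is its Koopman operator, a unitary operator on $L^2(\mu_i)$. How much of $T$ can be recovered if we know $U_T$ only up to a rather weak equivalence?

**Definition (Markov operator).** A linear operator $\Phi:L^2(\mu_1)\to L^2(\mu_2)$ is *Markov* if it is a contraction, maps non-negative functions to non-negative functions, and satisfies $\Phi\mathbf 1=\mathbf 1=\Phi^*\mathbf 1$.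

If $S:X_1\to X_2$ is an isomorphism of measure spaces, then $f\mapsto f\circ S^{-1}$ is Markov. At the other extreme, $f\mapsto(\int f\,d\mu_1)\mathbf 1$ is Markov, and its range consists of constants. On finite sets with uniform measure and equal cardinality, a Markov operator is a doubly stochastic matrix. Conversely, a doubly stochastic matrix $M$ is a contraction: $|(Mf)(\ell)|^2\le\sum_pM_{\ell p}|f(p)|^2$ by Jensen, and summing over $\ell$ uses that the columns sum to $1$.

A *joining* of $T_1$ and $T_2$ is a $T_1\times T_2$-invariant probability measure $\lambda$ on $X_1\times X_2$ with marginals $\mu_1,\mu_2$. Every Markov operator with $\Phi U_{T_1}=U_{T_2}\Phi$ comes from a unique joining $\lambda$ through $\langle\Phi f_1,f_2\rangle=\langle f_1\otimes\mathbf 1,\mathbf 1\otimes f_2\rangle_{L^2(\lambda)}$. An intertwining Markov operator is thus a joining seen as an operator.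

**Definition (quasi-similarity).** For bounded operators $A_i$ on Hilbert spaces $H_i$, $A_2$ is a *quasi-image* of $A_1$ if there is a bounded linear $V:H_1\to H_2$ with dense range and $VA_1=A_2V$. The automorphisms $T_1,T_2$ are *Markov quasi-similar* if there are Markov operators $\Phi:L^2(\mu_1)\to L^2(\mu_2)$ and $\Psi:L^2(\mu_2)\to L^2(\mu_1)$, both with dense range, such that $\Phi U_{T_1}=U_{T_2}\Phi$ and $\Psi U_{T_2}=U_{T_1}\Psi$. They are *weakly isomorphic* if each is isomorphic to a factor of the other.

Here is the case that is easy.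

**Proposition 1.** Let $T_1,T_2$ be ergodic and Markov quasi-similar, and let $L^2(\mu_1)$ be the closed span of eigenfunctions of $U_{T_1}$. Then $T_1$ and $T_2$ are isomorphic.

*Proof.* If $U_{T_1}f=\lambda f$, then $U_{T_2}\Phi f=\Phi U_{T_1}f=\lambda\Phi f$. So $\Phi f$ is $0$ or an eigenfunction of $U_{T_2}$ with the same eigenvalue. Eigenfunctions span a dense subspace of $L^2(\mu_1)$ and $\Phi$ has dense range, so the functions $\Phi f$, with $f$ an eigenfunction of $U_{T_1}$, span a dense subspace of $L^2(\mu_2)$. Thus $T_2$ also has discrete spectrum. An eigenfunction of $U_{T_2}$ whose eigenvalue is not an eigenvalue of $U_{T_1}$ would be orthogonal to all these $\Phi f$, hence zero. So every eigenvalue of $T_2$ is an eigenvalue of $T_1$, and by symmetry (using $\Psi$) the eigenvalues coincide. By the Halmos–von Neumann theorem, two ergodic automorphisms with discrete spectrum and the same eigenvalues are isomorphic. $\square$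

The first lines of the proof are linear algebra. Only the last line produces a point map, and it uses a theorem that rebuilds $T$ from its eigenvalues. What changes when the spectrum is not discrete? Fraczek and Lemanczyk ("A note on quasi-similarity of Koopman operators", arXiv:0903.3109, 2009) ask this. There exist ergodic automorphisms that are Markov quasi-similar but not weakly isomorphic. The non-isomorphic examples presented in their note have infinite spectral multiplicity, and in finite spectral multiplicity weak isomorphism implies isomorphism. They ask whether examples exist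

* (a) with simple spectrum,
* (b) of finite spectral multiplicity,
* (c) of rank one.

All three answers are yes, and one pair does it.

**Theorem A.** There are ergodic automorphisms $T_1,T_2$ of a standard probability space, both of rank one (hence with simple spectrum), which are not isomorphic, and an invertible Markov operator $\Phi$ with bounded inverse such that $\Phi U_{T_1}=U_{T_2}\Phi$; moreover $\Psi=\Phi^*$ is an invertible Markov operator with $\Psi U_{T_2}=U_{T_1}\Psi$. In particular $T_1,T_2$ are Markov quasi-similar and not isomorphic.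

By the fact just recalled about finite multiplicity, such $T_1,T_2$ are not even weakly isomorphic. A stronger statement, Theorem B, comes in Section 8.

## 2. Rank one and simple spectrum

Spectral notions refer to $U_T$ on $L^2_0=\{f:\int f\,d\mu=0\}$. The *spectral multiplicity* of $T$ is the essential supremum of the multiplicity function. *Finite spectral multiplicity* means that this supremum is finite, and *simple spectrum* means that it is $1$, that is, $L^2_0$ is a cyclic space: for some $u$ it is the closed span $Z(u)$ of $\{U_T^ku:k\in\mathbb Z\}$.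

**Definition (rank one).** $T$ is of *rank one* if for every finite measurable partition $P$ and every $\varepsilon>0$ there are a measurable set $B$ and $h\ge1$ such that $B,TB,\dots,T^{h-1}B$ are pairwise disjoint, their union has measure $>1-\varepsilon$, and each atom of $P$ is within $\varepsilon$ (measure of the symmetric difference) of a union of sets among $B,\dots,T^{h-1}B$.

For example, let $X=\prod_{n\ge0}\{0,\dots,m_n-1\}$ with $m_n\ge 2$ and uniform product measure, and let $T$ be the odometer: add $1$ to digit $0$ and carry to the right. Put $h_n=m_0\cdots m_{n-1}$. The set $B=\{x:x_0=\dots=x_{n-1}=0\}$ has $B,\dots,T^{h_n-1}B$ disjoint with union $X$, and these levels are exactly the cylinders of length $n$. Cylinders generate, so $T$ has rank one. The same picture shows that $T$ is ergodic: $T$ permutes the $h_n$ cylinders cyclically, so an invariant set $A$ has the same proportion $\mu(A)$ in each of them. Hence $A$ is independent of every cylinder, hence of itself, and $\mu(A)\in\{0,1\}$.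

**Lemma 2** (Baxter 1971, Proc. AMS 27). Rank one implies simple spectrum.

*Proof.* The plan is to show that multiplicity $2$ leaves room for two orthonormal fields which no single cyclic space can approximate. Suppose $U=U_T$ has no cyclic vector on $L^2$. By the spectral theorem in multiplicity form, $U$ is multiplication by $z$ on $\bigoplus_kL^2(\sigma_k)$, where each $\sigma_{k+1}$ is absolutely continuous with respect to $\sigma_k$, and $\sigma_2\neq0$. Restricting $\sigma_1$ to the set where $d\sigma_2/d\sigma_1>0$ gives a measure equivalent to $\sigma_2$. So there is a reducing subspace $H'$, with projection $P$, on which $U$ is multiplication by $z$ on $L^2(\sigma;\mathbb C^2)$, with $\sigma$ a probability measure ($\sigma_2$ normalized). Let $e_1,e_2\in H'$ be the constant fields given by the standard basis of $\mathbb C^2$.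

Take any $u\in L^2$ and $v_1,v_2\in Z(u)$. Since $P$ commutes with $U$, we have $Pv_i\in Z(Pu)$. Elements of $Z(Pu)$ are $L^2$-limits of fields $p(z)(Pu)(z)$ with trigonometric polynomials $p$. Passing to an a.e. convergent subsequence, $(Pv_i)(z)\in W(z):=\mathbb C\,(Pu)(z)$ for a.e. $z$. Since $\dim W(z)\le1$,
$$\sum_i\|e_i-v_i\|^2\ge\sum_i\|e_i-Pv_i\|^2\ge\int\sum_i\operatorname{dist}(e_i,W(z))^2\,d\sigma=\int\operatorname{tr}(I-P_{W(z)})\,d\sigma\ge1 .$$

On the other hand, approximate $e_1,e_2$ within $1/4$ in $L^2$ by simple functions on a common finite partition. Since $\|1_A-1_{A'}\|_2=\mu(A\triangle A')^{1/2}$, rank one with a small enough $\varepsilon$ gives a set $B$ and linear combinations $v_i$ of the functions $1_{T^jB}=U^{-j}1_B\in Z(1_B)$ with $\|e_i-v_i\|\le1/2$. Then $\sum_i\|e_i-v_i\|^2\le 1/2<1$, a contradiction. So $L^2=Z(u)$ for some $u$, and the reducing subspace $L^2_0$ is generated by the projection of $u$. $\square$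

So it suffices to find a rank-one pair.

## 3. Linear algebra over $\mathbb F_2$: the incidence matrix commutes with everything

Let $d\ge3$ be a prime, $V=\mathbb F_2^d$, $Q=V\setminus\{0\}$, $N=|Q|=2^d-1$, $G=GL(d,2)$. For $g\in G$ put $g^*=(g^T)^{-1}$. The map $g\mapsto g^*$ is an automorphism of $G$, $(g^*)^*=g$, and
$$(g^*\ell)\cdot(gp)=\ell^Tg^{-1}gp=\ell\cdot p .\tag{1}$$
We think of $p\in Q$ as a point of a projective space and of $\ell\in Q$ as the hyperplane $\{p:\ell\cdot p=0\}$. For $d=3$ this is the Fano plane: $7$ points, $7$ lines, $3$ points on each line. By (1), $g$ acts on points by $p\mapsto gp$ and on hyperplanes by $\ell\mapsto g^*\ell$. Let $\alpha$ generate $\mathbb F_{2^d}^\times$ and let $s\in G$ be the companion matrix of the minimal polynomial of $\alpha$. For $d=3$ we take $x^3+x+1$. We need four facts; (A1) and (A3) will produce rank one and non-isomorphism.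

**(A1)** *Every conjugate in $G$ of $s$ or of $s^*$ permutes $Q$ in a single $N$-cycle, and $s$, $s^*$ are not conjugate in $G$.* Identify $V$ with $\mathbb F_{2^d}$ so that $s$ is multiplication by $\alpha$; a generator moves through all nonzero elements. The matrix $s^*$ has the characteristic polynomial of $s^{-1}$, which is the minimal polynomial of $\alpha^{-1}$ and is irreducible of degree $d$. So $s^*$ is similar to multiplication by $\alpha^{-1}$, again a generator. If $s$ and $s^*$ were conjugate, $\alpha^{-1}$ would be a root of the minimal polynomial of $\alpha$, so $\alpha^{-1}=\alpha^{2^j}$ with $0\le j<d$, and $2^d-1$ would divide $2^j+1$. But $0<2^j+1\le2^{d-1}+1<2^d-1$ for $d\ge3$. (For $d=3$ the two polynomials are $x^3+x+1$ and $x^3+x^2+1$.)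

**(A2)** *The conjugates of $s$ in $G$ generate $G$.* They generate a nontrivial normal subgroup, and $GL(d,2)$ is simple for $d\ge3$.

**(A3)** *If $R\in\mathrm{Sym}(Q)$ and $RGR^{-1}=G$ as permutation groups of $Q$, then $R\in G$.* The group $G$ has exactly two orbits on $3$-subsets of $Q$: the collinear triples $\{u,v,u+v\}$ and the linearly independent triples. Their sizes are $N(N-1)/6$ and $N(N-1)(N-3)/6$ (for $d=3$: $7$ and $28$), which differ because $N\ge7$. The permutation $R$ permutes the $G$-orbits on $3$-subsets and keeps their sizes, so it preserves collinear triples. Hence $R(u+v)=R(u)+R(v)$ for distinct $u,v\in Q$. With $R(0)=0$ the map $R$ is additive on $V$, that is, linear.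

**(A4)** *Let $A_{\ell p}=1$ if $\ell\cdot p=0$ and $A_{\ell p}=0$ otherwise. The matrix $M=A/(2^{d-1}-1)$ is symmetric, doubly stochastic and invertible.* Symmetry is clear, and each row has $2^{d-1}-1$ ones. The $(\ell,\ell')$ entry of $AA^T$ counts the nonzero $p$ orthogonal to both: $2^{d-1}-1$ if $\ell=\ell'$, and $2^{d-2}-1$ if not. So, with $J$ the all-ones matrix,
$$AA^T=2^{d-2}I+(2^{d-2}-1)J ,\tag{2}$$
which is positive definite. For $d=3$ this reads $AA^T=2I+J$: two lines meet in one point.

**By hand, $d=3$.** Let $s$ send $e_1\mapsto e_2\mapsto e_3\mapsto e_1+e_2$. The cycle of $s$ is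
$$e_1,\ e_2,\ e_3,\ e_1+e_2,\ e_2+e_3,\ e_1+e_2+e_3,\ e_1+e_3 .$$
One computes $s^*:e_1\mapsto e_1+e_2,\ e_2\mapsto e_3,\ e_3\mapsto e_1$, with cycle
$$e_1,\ e_1+e_2,\ e_1+e_2+e_3,\ e_2+e_3,\ e_1+e_3,\ e_2,\ e_3 .$$
On the $7$-point space, (1) gives $M$ as a Markov intertwiner of $s$ and $s^*$. As Proposition 1 says, they are isomorphic: both are $7$-cycles. The bijection $R$ with $R(s^ke_1)=(s^*)^ke_1$ satisfies $Rs=s^*R$. It is not linear, since $R(e_1)+R(e_2)=e_1+(e_1+e_2)=e_2$ while $R(e_1+e_2)=R(s^3e_1)=e_2+e_3$.

For the whole group $G$, the two actions differ: there is no bijection $\beta$ of $Q$ with $\beta g=g^*\beta$ for all $g\in G$. Indeed such a $\beta$ normalizes $G$, so $\beta\in G$ by (A3), and then $s$ and $s^*=\beta s\beta^{-1}$ would be conjugate in $G$. Yet the matrix $M$ intertwines the two actions for all $g$ at once. So one permutation cannot give an example, but a noncommutative family of permutations can. A skew product lets a single automorphism carry such a family.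

**Proposition 3.** Let $T$ be an automorphism of $(X,\mu)$, $\varphi:X\to G=GL(d,2)$ measurable, $\nu$ uniform on $Q$, and on $(X\times Q,\mu\otimes\nu)$ put
$$T_1(x,q)=(Tx,\varphi(x)q),\qquad T_2(x,q)=(Tx,\varphi(x)^*q).$$
Then $\Phi=\mathrm{Id}\otimes M$, that is, $(\Phi f)(x,\ell)=\frac1{2^{d-1}-1}\sum_{p\cdot\ell=0}f(x,p)$, is an invertible Markov operator with bounded inverse and $\Phi U_{T_1}=U_{T_2}\Phi$. Its adjoint $\Psi=\Phi^*$ is an invertible Markov operator with $\Psi U_{T_2}=U_{T_1}\Psi$.

*Proof.* By (A4), $M$ is doubly stochastic, so $\Phi$ is a positive contraction and $\Phi\mathbf 1=\mathbf 1=\Phi^*\mathbf 1$. The operator $\mathrm{Id}\otimes M^{-1}$ is a bounded inverse. Substitute $p=\varphi(x)p'$ and use (1):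
$$(U_{T_2}\Phi f)(x,\ell)=\frac1{2^{d-1}-1}\sum_{p\cdot\varphi(x)^*\ell=0}f(Tx,p)=\frac1{2^{d-1}-1}\sum_{p'\cdot\ell=0}f(Tx,\varphi(x)p')=(\Phi U_{T_1}f)(x,\ell).$$
Taking adjoints, $U_{T_1}^{-1}\Phi^*=\Phi^*U_{T_2}^{-1}$, which rearranges to $\Phi^*U_{T_2}=U_{T_1}\Phi^*$. The adjoint of an invertible Markov operator is positive, a contraction, invertible, and fixes $\mathbf 1$ in both required ways. $\square$

For $d=3$ the corresponding joining puts the diagonal measure on the two copies of $X$ and weight $1/21$ on each of the $21$ incident pairs (point, line).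

Markov quasi-similarity is therefore free, for any base and any cocycle. What remains is to choose $(T,\varphi)$ such that $T_1,T_2$ have rank one and are not isomorphic.

## 4. A cocycle over an odometer: one Singer cycle is not enough

Until Section 7, $d=3$, so $N=7$. The conjugacy class of $s$ has $r=168/7=24$ elements $s_1,\dots,s_r$, because the centralizer of $s$ is $\mathbb F_2[s]^\times\cong\mathbb F_8^\times$.

Let $m_n=n+8$, $h_0=1$, $h_{n+1}=m_nh_n$, and let $T$ be the odometer on $X=\prod_n\{0,\dots,m_n-1\}$ with uniform product measure $\mu$. Put $[x]_n=\sum_{i<n}x_ih_i$, so $[Tx]_n\equiv[x]_n+1\pmod{h_n}$. Given $g_0,g_1,\dots\in G$, let $\psi_0=1$ and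
$$\psi_n(x)=g_0^{x_0}g_1^{x_1}\cdots g_{n-1}^{x_{n-1}},\qquad \psi_{n+1}(x)=\psi_n(x)g_n^{x_n}.$$
Since $\psi_n$ depends only on $[x]_n$, we also write $\psi_n(a)$ when $[x]_n=a$; note $\psi_n(0)=1$. If $[x]_n\ne h_n-1$, put
$$\varphi(x)=\psi_n(Tx)\psi_n(x)^{-1}.$$
This does not depend on $n$: there is no carry into digit $n$, so $x$ and $Tx$ have the same $n$-th digit, and passing to $n+1$ only inserts $g_n^{x_n}g_n^{-x_n}$. So $\varphi$ is defined except at the one point with all digits maximal; put $\varphi=1$ there.

Write $\varphi^{(k)}(x)=\varphi(T^{k-1}x)\cdots\varphi(x)$. The product telescopes: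
$$\varphi^{(k)}(x)=\psi_n(T^kx)\psi_n(x)^{-1}\quad\text{if }k\ge0\text{ and }[x]_n+k<h_n .\tag{3}$$
If $x_n<m_n-1$, then $T^{h_n}x$ differs from $x$ only in digit $n$, which is $x_n+1$. Applying (3) at level $n+1$,
$$\varphi^{(h_n)}(x)=\psi_n(x)g_n^{x_n+1}g_n^{-x_n}\psi_n(x)^{-1}=\psi_n(x)\,g_n\,\psi_n(x)^{-1}\quad\text{if }x_n<m_n-1 .\tag{4}$$

For instance, if all $g_n$ are $7$-cycles (order $7$), then $\varphi(x)=g_0$ when $x_0<7$. If $x_0=7$ and $x_1<8$, then $\psi_2(x)=g_0^7g_1^{x_1}=g_1^{x_1}$ and $\varphi(x)=g_1$. If $x_0=7$, $x_1=8$, $x_2<9$, then $\psi_3(x)=g_1^8g_2^{x_2}=g_1g_2^{x_2}$ and $\varphi(x)=g_2^{x_2+1}g_2^{-x_2}g_1^{-1}=g_2g_1^{-1}$.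

Formula (4) is the reason for the design: along the times $h_n$ the base returns to itself, and the fibre moves by a conjugate of an element that we choose.

**First attempt.** For rank one we will want each $g_n$ to be a $7$-cycle on $Q$ in both actions, so take $g_n=s$ for all $n$. This fails at non-isomorphism. The cocycle then takes values in $\{s^k\}$, and the bijection $R$ of Section 3 with $Rs=s^*R$ satisfies $R\varphi(x)=\varphi(x)^*R$ for all $x$. So $\mathrm{Id}\times R$ is an isomorphism of $T_1$ and $T_2$. More generally, every single $g\in G$ has the same cycle type as $g^*$: by (1), $M$ conjugates the permutation matrix of $g$ on $Q$ into that of $g^*$. So $g^k$ and $(g^*)^k$ have equal traces, that is, equally many fixed points, for all $k$, and these numbers determine the cycle type. No single return can separate $T_1$ from $T_2$ as long as all relabelings $R\in\mathrm{Sym}(Q)$ are allowed.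

**The choice that works.** Let the $g_n$ run cyclically through all conjugates of $s$:
$$g_n=s_{1+(n\bmod r)} .$$
Each $g_n$ is still a $7$-cycle, which will give rank one. Together they generate $G$, so an isomorphism will have to normalize $G$ on the fibres. Then (A3) restricts the allowed relabelings to $G$ itself, and among these $s$ and $s^*$ are distinguishable by (A1).

From now on $T_1,T_2$ are as in Proposition 3 with this $\varphi$. We also use the group extension $T_\varphi(x,g)=(Tx,\varphi(x)g)$ on $X\times G$ with $\mu\,\otimes$ Haar. Fix $q_0\in Q$. Since $G$ is transitive on $Q$, the maps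
$$\pi_1(x,g)=(x,gq_0),\qquad \pi_2(x,g)=(x,g^*q_0)$$
are factor maps of $T_\varphi$ onto $T_1$ and $T_2$.

One cannot use $T_\varphi$ itself for Theorem A, since it does not have simple spectrum. If $U$ has a cyclic vector, it is multiplication by $z$ on some $L^2(\sigma)$. A bounded $W$ commuting with $U$ satisfies $Wp=pw$ for trigonometric polynomials $p$, where $w=W1$. The bound $\int|p|^2|w|^2\,d\sigma\le\|W\|^2\int|p|^2\,d\sigma$ gives $|w|\le\|W\|$ a.e., so $W$ is multiplication by $w$, and any two such $W$ commute. But the right translations $F(x,g)\mapsto F(x,gk)$ commute with $U_{T_\varphi}$ and, as $G$ is not abelian, not with each other, also on $L^2_0$.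

## 5. The times $h_n$ recognize the base

The purpose of the next lemma is twofold: it gives ergodicity, and it characterizes sets that live on the base by a property that every isomorphism preserves.

**Lemma 4.** If $F$ is bounded measurable on $X\times G$ and $\|F\circ T_\varphi^{h_n}-F\|_1\to0$, then $F(x,g)$ does not depend on $g$ (a.e.). In particular $T_\varphi,T_1,T_2$ are ergodic.

*Proof.* **Step 1: replace dynamics by fibre translations.** For $f\in L^1(X)$ we have $\|f\circ T^{h_n}-f\|_1\to0$: if $f$ depends on finitely many digits, $f\circ T^{h_n}=f$ for all large $n$, and such $f$ are dense. Apply this to the finitely many functions $F(\cdot,\gamma g)$, $\gamma,g\in G$, to get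
$$\int\max_{\gamma\in G}|F(T^{h_n}x,\gamma g)-F(x,\gamma g)|\to0 .$$
With $\gamma=\varphi^{(h_n)}(x)$, it follows that $F\circ T_\varphi^{h_n}(x,g)-F(x,\varphi^{(h_n)}(x)g)\to0$ in $L^1$. By the hypothesis on $F$, and by (4), which holds off a set of measure $1/m_n\to0$ (where the bounded $F$ contributes little),
$$\delta_n:=\int|F(x,\psi_n(x)g_n\psi_n(x)^{-1}g)-F(x,g)|\to0 .\tag{5}$$

**Step 2: make the differences vanish exactly on a whole block of $r$ indices.** By (5), $\sum_{n=jr}^{jr+r-1}\delta_n\to0$ as $j\to\infty$. So along a subsequence of $j$'s, for a.e. $x$ and all $g$, the differences $F(x,\psi_ng_n\psi_n^{-1}g)-F(x,g)$, $jr\le n<jr+r$, tend to $0$. Fix such an $x$. Since $F(x,\cdot)$ takes finitely many values, the differences are $0$ for some $a=jr$ and all $n$ in $[a,a+r)$. In terms of the subgroup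
$$K_x=\{k\in G:F(x,kg)=F(x,g)\ \text{for all }g\},$$
we have $\psi_n(x)g_n\psi_n(x)^{-1}\in K_x$ for $a\le n<a+r$.

**Step 3: show $K_x=G$.** The conjugators $\psi_n(x)$ vary with $n$, so (A2) does not apply at once; an induction removes the variation. Let $\rho=\psi_a(x)$. We claim $\rho s_i\rho^{-1}\in K_x$ for $i=1,\dots,r$. Note $g_{a+i-1}=s_i$. Suppose the claim for smaller indices. Then
$$\psi_{a+i-1}(x)=\rho s_1^{x_a}\cdots s_{i-1}^{x_{a+i-2}}=\kappa\rho,\qquad \kappa=(\rho s_1\rho^{-1})^{x_a}\cdots(\rho s_{i-1}\rho^{-1})^{x_{a+i-2}}\in K_x .$$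
From Step 2, $\kappa\rho s_i\rho^{-1}\kappa^{-1}\in K_x$, hence $\rho s_i\rho^{-1}\in K_x$. By (A2), $K_x\supset\rho G\rho^{-1}=G$. So $F(x,\cdot)$ is constant.

**Step 4: ergodicity.** A bounded $T_\varphi$-invariant $F$ satisfies the hypothesis, so it is a $T$-invariant function of $x$, hence constant. $T_1,T_2$ are factors of $T_\varphi$. $\square$

**Corollary 5.** For $i=1,2$ and measurable $A\subset X\times Q$: $(\mu\otimes\nu)(T_i^{-h_n}A\,\triangle\,A)\to0$ if and only if $A=A'\times Q$ mod $0$ for some $A'\subset X$.

*Proof.* If $A=A'\times Q$, then $T_i^{-h_n}A=T^{-h_n}A'\times Q$, and $1_{A'}\circ T^{h_n}\to1_{A'}$ in $L^1$. Conversely, $F=1_A\circ\pi_i$ satisfies the hypothesis of Lemma 4, so $1_A(x,gq_0)$ (respectively $1_A(x,g^*q_0)$) does not depend on $g$. By transitivity $1_A(x,q)$ does not depend on $q$. $\square$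

## 6. Towers of height $7h_n$

**Lemma 6.** $T_1$ and $T_2$ have rank one.

*Proof.* The base tower of height $h_n$ must become a tower over $X\times Q$ of about the same total measure, so it must be $7$ times as high. It should climb $7$ copies of the base tower and in each copy pass through a different point of the fibre. This is what the $7$-cycle $g_n$ does.

**Step 1: define the tower and locate its levels.** For $T_1$ let
$$C=\{(x,q_0):[x]_n=0,\ x_n\le m_n-7\}$$
and let $0\le j<7h_n$, $j=a+bh_n$ with $0\le a<h_n$, $0\le b<7$. For $(x,q_0)\in C$ we have $x_n+b\le m_n-1$, so $[x]_{n+1}+j=(x_n+b)h_n+a<h_{n+1}$. By (3) at level $n+1$, and $\psi_n(0)=1$,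
$$\varphi^{(j)}(x)=\psi_n(a)g_n^{x_n+b}g_n^{-x_n}=\psi_n(a)g_n^b .$$
Hence
$$T_1^jC\subset D_{a,b}:=\{x:[x]_n=a\}\times\{\psi_n(a)g_n^bq_0\}.$$

**Step 2: the levels are disjoint.** By (A1), $g_n$ is a $7$-cycle on $Q$. So for fixed $a$ the points $\psi_n(a)g_n^bq_0$, $0\le b<7$, are the $7$ points of $Q$, each once. Thus the $D_{a,b}$ are exactly the sets $\{[x]_n=a\}\times\{q\}$ and partition $X\times Q$. In particular $C,T_1C,\dots,T_1^{7h_n-1}C$ are disjoint.

**Step 3: the levels fill the space and approximate every partition.** Each level has measure $\frac1{7h_n}\cdot\frac{m_n-6}{m_n}$, so the union has measure $(m_n-6)/m_n\to1$, and the sets $D_{a,b}\setminus T_1^jC$ have total measure $6/m_n\to0$. As $n$ grows, the partitions $\{D_{a,b}\}$ refine one another and generate the $\sigma$-algebra. So for large $n$ each atom of a given finite partition is close to a union of sets $D_{a,b}$, hence to a union of levels $T_1^jC$.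

For $T_2$ replace $\psi_n,g_n$ by $\psi_n^*,g_n^*$. By (A1), $g_n^*$, a conjugate of $s^*$, is also a $7$-cycle, and nothing else changes. $\square$

## 7. An isomorphism would conjugate $s$ to $s^*$

**Lemma 7.** $T_1$ and $T_2$ are not isomorphic.

*Proof.* Let $R$ be an automorphism of the measure space $X\times Q$ with $RT_1=T_2R$.

**Step 1: $R$ respects the fibres.** Since $T_1^{-h_n}R^{-1}B=R^{-1}T_2^{-h_n}B$ and $R$ preserves measure, $T_2^{-h_n}B\to B$ in measure if and only if $T_1^{-h_n}(R^{-1}B)\to R^{-1}B$. By Corollary 5 for both $T_1$ and $T_2$, $R^{-1}$ maps the $\sigma$-algebra $\{A'\times Q\}$ (mod $0$) onto itself. So $R(x,q)=(Sx,R_x(q))$ with $S$ an automorphism of $(X,\mu)$, and $ST=TS$. Off a null set $R$ is injective, and a.e. fibre $\{x\}\times Q$ misses this null set because each of its points carries mass $1/7$. So $R_x:Q\to Q$ is injective, that is, $R_x\in\mathrm{Sym}(Q)$, for a.e. $x$.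

**Step 2: the equation for $R_x$.** Comparing second coordinates in $RT_1=T_2R$ gives $R_{Tx}\varphi(x)=\varphi(Sx)^*R_x$. Iterating, with $ST=TS$ and since $^*$ is a homomorphism, for all $k\ge0$ and a.e. $x$
$$R_{T^kx}\,\varphi^{(k)}(x)=\varphi^{(k)}(Sx)^*\,R_x .\tag{6}$$
Since $\mathrm{Sym}(Q)$ is finite, some $R_0$ is such that $D=\{x:R_x=R_0\}$ has positive measure.

**Step 3: $R_0\in G$.** This is the step that failed for a single Singer cycle. Let $\gamma\in G$. Since $T_\varphi$ is ergodic, for some $k\ge0$ the set $(D\times\{1\})\cap T_\varphi^{-k}(D\times\{\gamma\})$ has positive measure. As $T_\varphi^k(x,1)=(T^kx,\varphi^{(k)}(x))$, on a set of $x$ of positive measure $x\in D$, $T^kx\in D$ and $\varphi^{(k)}(x)=\gamma$. By (6), $R_0\gamma R_0^{-1}=\varphi^{(k)}(Sx)^*\in G$. So $R_0GR_0^{-1}\subset G$, with equality by cardinality, and $R_0\in G$ by (A3).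

**Step 4: compare returns at a time $h_n$.** We have $\mu(D\cap T^{-h_n}D)\to\mu(D)>0$, and $S$ preserves $\mu$. So for large $n$ there is $x$ satisfying (6) with $x,T^{h_n}x\in D$, $x_n<m_n-1$ and $(Sx)_n<m_n-1$; the last two conditions each exclude measure $1/m_n$. By (4) at $x$ and at $Sx$, (6) with $k=h_n$ becomes
$$R_0\,\psi_n(x)g_n\psi_n(x)^{-1}R_0^{-1}=\bigl(\psi_n(Sx)g_n\psi_n(Sx)^{-1}\bigr)^*=\psi_n(Sx)^*\,g_n^*\,(\psi_n(Sx)^*)^{-1}.$$
All conjugators lie in $G$, so $g_n$ and $g_n^*$ are conjugate in $G$. Since $g_n$ is conjugate to $s$, and hence $g_n^*$ to $s^*$, the elements $s$ and $s^*$ are conjugate in $G$. This contradicts (A1). $\square$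

Proposition 3 and Lemmas 2, 4, 6, 7 prove Theorem A. Simple spectrum is finite multiplicity, so the answers to (a), (b) and (c) are all yes. $\blacksquare$

## 8. From one pair to a continuum, without eigenvalues

The $T_i$ of Theorem A are not weakly mixing, since the odometer is a factor of each. And they form one pair only. Both limits can be removed.

**Theorem B.** There is a family $(T_\varepsilon)_{\varepsilon\in\{0,1\}^{\mathbb N}}$ of automorphisms of one standard probability space such that:

* each $T_\varepsilon$ is weakly mixing and of rank one (hence of simple spectrum);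
* any two are Markov quasi-similar, and if $\varepsilon,\varepsilon'$ differ in finitely many coordinates, the intertwining Markov operators can be chosen invertible with bounded inverse;
* for $\varepsilon\ne\varepsilon'$, $T_\varepsilon$ and $T_{\varepsilon'}$ are not isomorphic (hence not weakly isomorphic).

The fibre becomes an infinite product of projective spaces, and $\varepsilon_i$ says whether the $i$-th factor is used as points or as hyperplanes. Three things change. To keep rank one, the fibre motion must be a single cycle on finite products, so we need coprime cycle lengths. To prove non-isomorphism, we must isolate the $i$-th factor, so we need a separate sequence of return times for each $i$. To remove eigenvalues of the base, we put one spacer into each tower. The trick for $K_x$ and the two-step argument for $R_0$ survive.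

**The groups.** Let $d_1<d_2<\cdots$ be the odd primes ($3,5,7,11,\dots$), and let $V_i,Q_i,N_i,G_i,s_i,M_i$ be the objects of Section 3 for $d=d_i$, with (A1)–(A4) available for each $i$. Let $c_{i,1},\dots,c_{i,r_i}$ be the conjugates of $s_i$ in $G_i$. One more fact is needed.

**(A5)** *The $N_i$ are pairwise coprime. Hence if $t_i\in\{s_i,s_i^*\}$, then $(t_1,\dots,t_w)$ acts on $Q_1\times\cdots\times Q_w$ as a single cycle of length $N^{(w)}:=N_1\cdots N_w$.* Indeed $\gcd(2^a-1,2^b-1)=2^{\gcd(a,b)}-1=1$ for distinct primes $a,b$. Each $t_i$ is an $N_i$-cycle by (A1), so every orbit of the product has length $\operatorname{lcm}(N_1,\dots,N_w)=N^{(w)}$, which is the size of the whole set.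

Let $G=\prod_iG_i$, a compact group with each $G_i$ regarded as a normal subgroup, and $Q=\prod_iQ_i$ with uniform product measure $\nu$. For $\varepsilon\in\{0,1\}^{\mathbb N}$ let $G$ act on $Q$ by
$$(g\cdot_\varepsilon q)_i=g_iq_i\ \text{ if }\varepsilon_i=0,\qquad (g\cdot_\varepsilon q)_i=g_i^*q_i\ \text{ if }\varepsilon_i=1 .$$

**The sequence $(g_n)$.** Let $J_1,J_2,\dots$ be a sequence in which every $i\in\mathbb N$ occurs infinitely often. Let $(g_n)_{n\ge0}$ be the concatenation over $w=1,2,\dots$ of the words
$$(c_{i,1},\dots,c_{i,r_i},\,e_w),\qquad i=J_w,\quad e_w=(s_1,\dots,s_w,1,1,\dots).$$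
The letters $e_w$ are for rank one: by (A5), $e_w$ is a single cycle on $Q_1\times\dots\times Q_w$ in every action $\cdot_\varepsilon$. The letters $c_{i,l}\in G_i$ are for recognition of the $i$-th coordinate. Let $n(w)$ be the index of the letter $e_w$ at the end of the $w$-th word; each word has length at least $2$, so $n(w)\ge 2w-1\ge w$. Let $\mathcal N_i$ be the set of indices of the letters $c_{i,1},\dots,c_{i,r_i}$ in words with $J_w=i$. The indices from one such word form a *window* of $r_i$ consecutive integers.

## 9. A rank-one base with one spacer per stage, and its cocycle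

Let $m_n=2(n+1)N^{(n+1)}$, $h_0=1$, $h_{n+1}=2m_nh_n+1$. (So $m_0=14$, $h_1=29$.)

**The base.** Tower $0$ is one interval. Tower $n$ consists of $h_n$ disjoint half-open intervals of equal length, its levels $0,\dots,h_n-1$; $T$ maps each level but the last to the next by translation. Cut every level into $2m_n$ equal subintervals; the $k$-th subintervals form copy $k$ of tower $n$, $0\le k<2m_n$. Stack the copies in order, with one new interval of the same length (a spacer) between copies $m_n-1$ and $m_n$. This is tower $n+1$. Copy $k$ starts at level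
$$p_n(k)=kh_n\ (0\le k<m_n),\qquad p_n(k)=kh_n+1\ (m_n\le k<2m_n),$$
and level $m_nh_n$ is the spacer. The total length grows by the factor $1+\frac1{2m_nh_n}$ at stage $n$. The product of these factors converges because $h_n\ge2^n$, so we may normalize to a probability space $(X,\mu)$. Let $B_n$ be the base (level $0$) and $X_n$ the union of tower $n$; then $X_n\uparrow X$.

The top level of tower $n+1$ lies in the top level of tower $n$, and the same holds for bases; their measures tend to $0$. So $T$ is defined and invertible a.e. and preserves $\mu$. The lengths of the levels tend to $0$, so the levels generate, and each level of tower $N$ is a union of levels of tower $n$ for $n\ge N$. $T$ is ergodic: if $A$ is invariant and $\mu(A)>0$, then for every $\eta>0$ and all large $n$, approximating $A$ by unions of levels, some level $I$ of tower $n$ has $\mu(A\cap I)>(1-\eta)\mu(I)$. By invariance all levels of tower $n$ have the same proportion in $A$, so $\mu(A)\ge(1-\eta)\mu(X_n)$, and $\mu(A)=1$ in the limit.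

For $x\in X_n$ let $a_n(x)$ be its level in tower $n$ and $k_n(x)$ its copy number, so $a_{n+1}(x)=p_n(k_n(x))+a_n(x)$.

**The cocycle.** Define $\psi_n:\{0,\dots,h_n-1\}\to G$ by $\psi_0=1$ and
$$\psi_{n+1}(p_n(k)+a)=\psi_n(a)g_n^k,\qquad \psi_{n+1}(m_nh_n)=1 .$$
Then $\psi_n(0)=1$ for all $n$, and for $x\in X_n$
$$\psi_{n+1}(a_{n+1}(x))=\psi_n(a_n(x))\,g_n^{k_n(x)} .\tag{7}$$
For $x\in X_n$ with $a_n(x)<h_n-1$ put $\varphi(x)=\psi_n(a_n(x)+1)\psi_n(a_n(x))^{-1}$. Passing to $n+1$ inserts $g_n^{k}g_n^{-k}$ with $k=k_n(x)$, so $\varphi$ does not depend on $n$; it is defined a.e. and takes countably many values. By telescoping,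
$$\varphi^{(k)}(x)=\psi_n(a_n(x)+k)\psi_n(a_n(x))^{-1}\quad\text{if }x\in X_n,\ k\ge0,\ a_n(x)+k<h_n .\tag{8}$$
If $x\in X_n$ and $k=k_n(x)\notin\{m_n-1,2m_n-1\}$, then $p_n(k+1)=p_n(k)+h_n$. So $T^{h_n}x$ is at level $p_n(k+1)+a$ of tower $n+1$, where $a=a_n(x)$. Hence $T^{h_n}x\in X_n$, $a_n(T^{h_n}x)=a$, and by (8) at level $n+1$
$$\varphi^{(h_n)}(x)=\psi_n(a)g_n^{k+1}g_n^{-k}\psi_n(a)^{-1}=\psi_n(a)\,g_n\,\psi_n(a)^{-1} .\tag{9}$$
The set of $x$ where this argument does not apply, which we call the exceptional set of (9), has measure at most $1-\mu(X_n)+1/m_n\to0$.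

**Rigidity.** For $f\in L^1(X)$, $\|f\circ T^{h_n}-f\|_1\to0$. If $f$ is the indicator of a level of tower $N$ and $n\ge N$, then each level of tower $n$ lies in a level of tower $N$ or in $X\setminus X_N$, so $f(T^{h_n}x)=f(x)$ off the exceptional set. Linear combinations of such $f$ are dense. By density of sums of products, the same holds for $f\in L^1(X\times Y)$ with $T$ acting on the first coordinate only.

**The automorphisms.** Put
$$T_\varepsilon(x,q)=(Tx,\varphi(x)\cdot_\varepsilon q)\ \text{ on }X\times Q,\qquad T_\varphi(x,g)=(Tx,\varphi(x)g)\ \text{ on }X\times G,$$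
the latter with $\mu\,\otimes$ Haar. Fix $q^0\in Q$. Each $G_i$ is transitive on $Q_i$ in both actions, so $\pi_\varepsilon(x,g)=(x,g\cdot_\varepsilon q^0)$ is a factor map of $T_\varphi$ onto $T_\varepsilon$.

## 10. The times $h_n$, $n\in\mathcal N_i$, recognize independence of the $i$-th coordinate

The next lemma is Lemma 4 with one factor $G_i$ at a time. The new point is that $F(x,\cdot)$ may take infinitely many values; the finiteness now comes from $G_i$.

**Lemma 8.** Let $F$ be bounded measurable on $X\times G$. Then $\|F\circ T_\varphi^{h_n}-F\|_1\to0$ along $n\in\mathcal N_i$ if and only if for every $k\in G_i$, $F(x,kg)=F(x,g)$ a.e.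

*Proof.* **Step 1: what both directions use.** For $n\in\mathcal N_i$ we have $g_n\in G_i$. Since $G_i$ is normal, (9) gives $\varphi^{(h_n)}(x)\in G_i$ off the exceptional set. Rigidity, applied to the finitely many functions $F(x,\gamma g)$, $\gamma\in G_i$, gives
$$\int\max_{\gamma\in G_i}|F(T^{h_n}x,\gamma g)-F(x,\gamma g)|\to0 .\tag{10}$$

**Step 2: invariance implies convergence.** If $F$ is left $G_i$-invariant, then off the exceptional set $F\circ T_\varphi^{h_n}(x,g)=F(T^{h_n}x,\varphi^{(h_n)}(x)g)=F(T^{h_n}x,g)$ a.e. This tends to $F$ in $L^1$ by (10) with $\gamma=1$, and the exceptional set contributes at most $2\|F\|_\infty$ times its measure.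

**Step 3: convergence gives exact invariance on a window.** Write $\psi_n=\psi_n(a_n(x))$ for $x\in X_n$, and $\psi_n=1$ for $x\notin X_n$. From the assumed convergence, (9) and (10), $\int|F(x,\psi_ng_n\psi_n^{-1}g)-F(x,g)|\to0$ along $\mathcal N_i$. For $k\in G_i$ put $v_k(x)=\int_G|F(x,kg)-F(x,g)|\,dg$. Windows of $\mathcal N_i$ have fixed length $r_i$, and there are infinitely many. Summing over a window and passing to a subsequence of windows, for a.e. $x$ the numbers $v_k(x)$ with $k=\psi_ng_n\psi_n^{-1}$ tend to $0$, uniformly over $n$ in the window. For fixed $x$ there are only finitely many numbers $v_k(x)$, $k\in G_i$, so in late windows these ones are $0$. Thus, for some window $[a,a+r_i)$ with $x\in X_a$ and all $n$ in it,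
$$\psi_ng_n\psi_n^{-1}\in K_x:=\{k\in G_i:F(x,kg)=F(x,g)\text{ for a.e. }g\}.$$
By invariance of Haar measure, $K_x$ is a subgroup of $G_i$.

**Step 4: show $K_x=G_i$.** Let $\rho=\psi_a(a_a(x))$. In the window $g_{a+l-1}=c_{i,l}$, and by (7), $\psi_{a+l-1}=\rho\,c_{i,1}^{k_a(x)}\cdots c_{i,l-1}^{k_{a+l-2}(x)}$. If $\rho c_{i,l'}\rho^{-1}\in K_x$ for all $l'<l$, then $\psi_{a+l-1}=\kappa\rho$ with $\kappa\in K_x$. So $\kappa\rho c_{i,l}\rho^{-1}\kappa^{-1}\in K_x$ and $\rho c_{i,l}\rho^{-1}\in K_x$. By induction this holds for $l=1,\dots,r_i$, and by (A2) $K_x\supset\rho G_i\rho^{-1}=G_i$. $\square$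

For the fibre $Q$, let $\mathcal A_{\ne i}$ be the $\sigma$-algebra (mod $0$) of subsets of $X\times Q$ not depending on $q_i$, $\mathcal A_i$ that of sets depending only on $(x,q_i)$, and $\mathcal X$ that of sets depending only on $x$.

**Corollary 9.** (i) $T_\varphi$ is ergodic. (ii) For $A\subset X\times Q$: $T_\varepsilon^{-h_n}A\to A$ in measure along $\mathcal N_i$ if and only if $A\in\mathcal A_{\ne i}$. (iii) $\bigcap_{j\ne i}\mathcal A_{\ne j}=\mathcal A_i$ and $\bigcap_j\mathcal A_{\ne j}=\mathcal X$.

*Proof.* (i) A bounded $T_\varphi$-invariant $F$ is left $G_i$-invariant for every $i$ by Lemma 8, hence invariant under left translation by the dense subgroup $\bigoplus_iG_i$. Translation is continuous in $L^1$, so $F$ is invariant under all of $G$. By Fubini, $F(x,g)=\int_GF(x,kg)\,dk=\int_GF(x,k)\,dk$ a.e., so $F$ depends only on $x$. It is then $T$-invariant, hence constant.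

(ii) Apply Lemma 8 to $F=1_A\circ\pi_\varepsilon$. Left $G_i$-invariance of $F$ means that for every $k\in G_i$, $1_A(x,k\cdot_\varepsilon q)=1_A(x,q)$ a.e. Such $k$ moves only $q_i$, and $G_i$ is transitive on $Q_i$ in both actions. So this says exactly that $A$ does not depend on $q_i$.

(iii) The inclusions $\supset$ are clear. Let $A\in\bigcap_{j\ne i}\mathcal A_{\ne j}$. For each $m$ let $f_m$ be the conditional expectation of $1_A$ given $x$, $q_i$ and $q_1,\dots,q_m$. A permutation of one set $Q_j$ with $j\le m$, $j\ne i$, preserves the measure and, a.e., $1_A$, so it preserves $f_m$. Hence $f_m$ depends only on $(x,q_i)$ and equals the conditional expectation of $1_A$ given $(x,q_i)$, for every $m$. By the martingale convergence theorem $f_m\to1_A$. So $A\in\mathcal A_i$. The second equality is proved in the same way, without $q_i$. $\square$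

## 11. Towers of height $N^{(w)}h_{n(w)}$

**Lemma 10.** Each $T_\varepsilon$ has rank one.

*Proof.* As in Lemma 6, the letter $e_w$ at stage $n(w)$ should carry the tower once through every point of $Q_1\times\dots\times Q_w$.

**Step 1: the tower.** Let $n=n(w)$ and $N=N^{(w)}$. Since $w\le n$, $N\le N^{(n+1)}$ and $N/m_n\le\frac1{2(n+1)}\to0$. Let $C$ be the set of $(x,q)$ with $x\in B_n$, $k_n(x)\in[0,m_n-N]\cup[m_n,2m_n-N]$ and $(q_1,\dots,q_w)=(q_1^0,\dots,q_w^0)$. Let $j=a+bh_n$, $0\le a<h_n$, $0\le b<N$, and $k=k_n(x)$. The copies $k,\dots,k+b$ lie on the same side of the spacer, so $a_{n+1}(x)+j=p_n(k)+bh_n+a=p_n(k+b)+a<h_{n+1}$. By (8) at level $n+1$ and $\psi_n(0)=1$, $\varphi^{(j)}(x)=\psi_n(a)g_n^{k+b}g_n^{-k}=\psi_n(a)e_w^b$. Hence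
$$T_\varepsilon^jC\subset D_{a,b}:=T^aB_n\times\{q:(q_1,\dots,q_w)=(\psi_n(a)e_w^b\cdot_\varepsilon q^0)_{1,\dots,w}\}.$$

**Step 2: disjointness.** By (A5), for fixed $a$ and $0\le b<N$ the points $(e_w^b\cdot_\varepsilon q^0)_{1,\dots,w}$ are all elements of $Q_1\times\cdots\times Q_w$, each once, and $\psi_n(a)$ acts bijectively. So the $D_{a,b}$ are disjoint and are exactly the products of a level of tower $n$ with a point of $Q_1\times\cdots\times Q_w$. In particular the $T_\varepsilon^jC$, $0\le j<Nh_n$, are disjoint.

**Step 3: measure and approximation.** Of the $2m_n$ copies, $2(m_n-N+1)$ are allowed, so the union of the $T_\varepsilon^jC$ has measure $\mu(X_n)\bigl(1-\frac{N-1}{m_n}\bigr)\to1$, and the sets $D_{a,b}\setminus T_\varepsilon^jC$ have total measure $\mu(X_n)\frac{N-1}{m_n}\to0$. A product of a level of some tower $n'$ with a cylinder in $q_1,\dots,q_{w'}$ is a union of sets $D_{a,b}$ as soon as $n(w)\ge n'$ and $w\ge w'$. Such products generate, so finite unions of sets $D_{a,b}$, and hence of levels $T_\varepsilon^jC$, approximate every measurable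 set as $w\to\infty$. $\square$

By Lemma 2, $T_\varepsilon$ has simple spectrum.

## 12. The spacer removes eigenvalues, simplicity of $G_i$ adds none

**Lemma 11.** $T$, $T_\varphi$ and all $T_\varepsilon$ are weakly mixing.

*Proof.* We use that an ergodic automorphism whose only eigenfunctions are constants is weakly mixing. An eigenfunction has constant modulus by ergodicity, so we normalize it to modulus $1$.

**Step 1: the base.** Let $F\circ T=\lambda F$, $|F|=1$. Two families of times almost return large sets to themselves, and they differ by the one step that the spacer costs. If $x\in X_n$ and $k_n(x)<m_n/2$ ($m_n$ is even), then with $t_n=(m_n/2)h_n$ the point $T^{t_n}x$ is in the same level of tower $n$ as $x$; these $x$ have measure $\mu(X_n)/4\to1/4$. If $x\in X_n$ and $k=k_n(x)<m_n$, then $p_n(k+m_n)=p_n(k)+m_nh_n+1$. So with $t_n'=m_nh_n+1$ the point $T^{t_n'}x$ is in the same level of tower $n$ as $x$; these $x$ have measure $\mu(X_n)/2\to1/2$.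

Given $\delta>0$, choose a linear combination $f$ of indicators of levels of one tower with $\|F-f\|_1<\delta$. Let $E_n$ be the first set of $x$ above. For large $n$, $f\circ T^{t_n}=f$ on $E_n$, so
$$|\lambda^{t_n}-1|\,\mu(E_n)=\int_{E_n}|F\circ T^{t_n}-F|\,d\mu\le2\delta .$$
Hence $\lambda^{t_n}\to1$, and in the same way $\lambda^{t_n'}\to1$. Then $\lambda^{m_nh_n}=(\lambda^{t_n})^2\to1$, and $\lambda=\lambda^{t_n'}/\lambda^{m_nh_n}\to1$. So $\lambda=1$, and $F$ is constant by ergodicity.

**Step 2: the group extension.** Let $F\circ T_\varphi=\lambda F$, $|F|=1$. Right translations commute with $T_\varphi$, so for $k\in G$ the function $F(x,gk)/F(x,g)$ is $T_\varphi$-invariant, hence by Corollary 9(i) a constant $\chi(k)$. From $F(x,gkk')=\chi(k')F(x,gk)=\chi(k')\chi(k)F(x,g)$, $\chi$ is a homomorphism into the circle. It is trivial on each $G_i$, because $G_i$ is simple and not abelian. So $F$ is invariant under right translation by $\bigoplus_iG_i$, hence, by $L^1$-continuity of translation, by $G$. Thus $F$ depends only on $x$. It is an eigenfunction of $T$, so it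 is constant by Step 1.

**Step 3: the factors.** $T_\varepsilon$ is a factor of $T_\varphi$, and factors of weakly mixing automorphisms are weakly mixing. $\square$

## 13. Markov operators between $T_\varepsilon$ and $T_{\varepsilon'}$

**Lemma 12.** For all $\varepsilon,\varepsilon'$ there is a Markov operator $\Phi$ with dense range and $\Phi U_{T_\varepsilon}=U_{T_{\varepsilon'}}\Phi$. If $\varepsilon,\varepsilon'$ differ in finitely many coordinates, $\Phi$ can be chosen invertible with bounded inverse.

*Proof.* **Step 1: definition.** For $q_i\in Q_i$ let $\kappa_i(q_i,\cdot)=\delta_{q_i}$ if $\varepsilon_i=\varepsilon_i'$, and otherwise let $\kappa_i(q_i,\cdot)$ be the uniform measure on $\{p\in Q_i:p\cdot q_i=0\}$. Let $K(q,\cdot)=\prod_i\kappa_i(q_i,\cdot)$ and $\Phi f(x,q)=\int f(x,p)\,K(q,dp)$. Each $\kappa_i$ is doubly stochastic, so on cylinder functions, and hence in general, $\int K(q,\cdot)\,d\nu(q)=\nu$. Therefore $\Phi$ is well defined on classes mod $0$, it is positive, $\Phi\mathbf 1=\mathbf 1$, and $\int\Phi f=\int f$, that is, $\Phi^*\mathbf 1=\mathbf 1$.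 By Jensen $|\Phi f|^2\le\Phi|f|^2$, so $\Phi$ is a contraction. Thus $\Phi$ is Markov.

**Step 2: intertwining.** We need that for $g\in G$, $K(g\cdot_{\varepsilon'}q,\cdot)$ is the image of $K(q,\cdot)$ under $p'\mapsto g\cdot_\varepsilon p'$. Check coordinates. If $\varepsilon_i=\varepsilon'_i$, both measures are the point mass at $(g\cdot_\varepsilon q)_i$. If $\varepsilon_i=0,\varepsilon_i'=1$, then by (1) $(g_ip')\cdot(g_i^*q_i)=p'\cdot q_i$, so $p'\mapsto g_ip'$ maps $\{p'\cdot q_i=0\}$ onto $\{p\cdot g_i^*q_i=0\}$. If $\varepsilon_i=1,\varepsilon_i'=0$, then $(g_i^*p')\cdot(g_iq_i)=p'\cdot q_i$ does the same. With $g=\varphi(x)$,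
$$(U_{T_{\varepsilon'}}\Phi f)(x,q)=\int f(Tx,p)\,K(\varphi(x)\cdot_{\varepsilon'}q,dp)=\int f(Tx,\varphi(x)\cdot_\varepsilon p')\,K(q,dp')=(\Phi U_{T_\varepsilon}f)(x,q).$$

**Step 3: range.** On functions of $(x,q_1,\dots,q_k)$, $\Phi$ acts as $\mathrm{Id}$ tensored with a product of identities and matrices $M_i$, which are invertible by (A4). So $\Phi$ maps $L^2(X\times Q_1\times\dots\times Q_k)$ onto itself, and the union of these spaces over $k$ is dense. If $\varepsilon,\varepsilon'$ differ in finitely many coordinates, $\Phi$ is $\mathrm{Id}$ tensored with finitely many invertible matrices, so it has a bounded inverse. $\square$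

Exchanging $\varepsilon$ and $\varepsilon'$ gives the operator in the other direction. So any two $T_\varepsilon$ are Markov quasi-similar, with the invertibility that Theorem B states.

## 14. Different $\varepsilon$ give non-isomorphic automorphisms

**Lemma 13.** If $\varepsilon\ne\varepsilon'$, then $T_\varepsilon$ and $T_{\varepsilon'}$ are not isomorphic.

*Proof.* Suppose $RT_\varepsilon=T_{\varepsilon'}R$ with $R$ an automorphism of the measure space $X\times Q$. Fix $i$ with $\varepsilon_i\ne\varepsilon'_i$. Replacing $R$ by $R^{-1}$ and exchanging $\varepsilon$ and $\varepsilon'$ if needed, let $\varepsilon_i=0$, $\varepsilon'_i=1$.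

**Step 1: isolate the $i$-th coordinate.** For every $j$, the condition of Corollary 9(ii) along $\mathcal N_j$ is carried by $R^{-1}$ from $T_{\varepsilon'}$ to $T_\varepsilon$ and back, and it characterizes the same $\sigma$-algebra for both. So $R^{-1}\mathcal A_{\ne j}=\mathcal A_{\ne j}$ for all $j$. Taking intersections, Corollary 9(iii) gives $R^{-1}\mathcal A_i=\mathcal A_i$ and $R^{-1}\mathcal X=\mathcal X$. Let $\varphi_i$ be the $i$-th coordinate of $\varphi$. On the factor $\mathcal A_i$, $T_\varepsilon$ is $(x,q)\mapsto(Tx,\varphi_i(x)q)$ and $T_{\varepsilon'}$ is $(x,q)\mapsto(Tx,\varphi_i(x)^*q)$, both on $X\times Q_i$. So $R$ induces an isomorphism $(x,q)\mapsto(Sx,R_x(q))$ of these factors, with $S$ an automorphism of $(X,\mu)$, $ST=TS$, and $R_x\in\mathrm{Sym}(Q_i)$ for a.e. $x$ by a.e. injectivity on finite fibres. As in (6), for all $k\ge0$ and a.e. $x$,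
$$R_{T^kx}\,\varphi_i^{(k)}(x)=\varphi_i^{(k)}(Sx)^*\,R_x .\tag{11}$$
Choose $R_0$ such that $D=\{x:R_x=R_0\}$ has positive measure.

**Step 2: $R_0\in G_i$.** The skew product $(x,g)\mapsto(Tx,\varphi_i(x)g)$ on $X\times G_i$ is a factor of $T_\varphi$, hence ergodic by Corollary 9(i). So for every $\gamma\in G_i$ there are $k\ge0$ and a set of positive measure of $x\in D$ with $T^kx\in D$ and $\varphi_i^{(k)}(x)=\gamma$. By (11), $R_0\gamma R_0^{-1}=\varphi_i^{(k)}(Sx)^*\in G_i$. So $R_0G_iR_0^{-1}=G_i$, and $R_0\in G_i$ by (A3).

**Step 3: compare returns at a time $h_n$, $n\in\mathcal N_i$.** By rigidity $\mu(D\cap T^{-h_n}D)\to\mu(D)>0$. The exceptional set of (9) and its preimage under $S$ have measure tending to $0$. So for large $n\in\mathcal N_i$ there is $x$ satisfying (11) with $x,T^{h_n}x\in D$ and both $x$ and $Sx$ outside the exceptional set. Taking $i$-th coordinates in (9), $\varphi_i^{(h_n)}(x)$ and $\varphi_i^{(h_n)}(Sx)$ are both conjugate in $G_i$ to the $i$-th coordinate $c$ of $g_n$, which is a conjugate of $s_i$. Now (11) with $k=h_n$ says $R_0\varphi_i^{(h_n)}(x)R_0^{-1}=\varphi_i^{(h_n)}(Sx)^*$.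 As $R_0\in G_i$, the elements $c$ and $c^*$ are conjugate in $G_i$, hence so are $s_i$ and $s_i^*$. This contradicts (A1). $\square$

By Lemmas 2 and 10 the $T_\varepsilon$ have simple spectrum, so weak isomorphism of two of them would imply isomorphism. Thus for $\varepsilon\neq\varepsilon'$ they are not weakly isomorphic either. Together with Lemmas 11 and 12 this proves Theorem B. $\blacksquare$
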